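# Complete mixability of laws with a density

## 1. Laws with a nonsingular convolution power are completely mixable

**Theorem 1.** Let $F$ be a distribution on a bounded interval such that for some $k\ge 1$ the $k$-fold convolution $F^{*k}$ is not singular with respect to Lebesgue measure. Then there is $N$ such that $F$ is $n$-completely mixable for all $n\ge N$. In particular (case $k=1$) this holds for every absolutely continuous $F$ on a bounded interval, and for every $F$ on a bounded interval with a nonzero absolutely continuous part.

**Definition.** A distribution $F$ on $\mathbb R$ is *$n$-completely mixable* ($n$-CM), for an integer $n\ge1$, if there exist random variables $X_1,\dots,X_n$ on a common probability space, each with distribution $F$, such that $X_1+\dots+X_n$ is almost surely a constant.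

So we prescribe the $n$ marginals, all equal to $F$, and may choose the dependence as we like. We want the sum to have no randomness left. If $F$ has mean $\mu$, taking expectations shows that the constant must be $n\mu$. Independent variables are far from a solution: if the sum is constant, then $\operatorname{Var}(X_1+\dots+X_{n-1})=\operatorname{Var}(X_n)=\sigma^2$, whereas independence would give $(n-1)\sigma^2$.

The question comes from Ruodu Wang, "Current Open Questions in Complete Mixability", arXiv:1411.6190 (2014): are all absolutely continuous distributions on a bounded interval $n$-CM for large enough $n$? The known result it starts from is due to Puccetti, Wang and Wang: a distribution on $[a,b]$ with a density $f$ satisfying $f(x)\ge 3/(n(b-a))$ on $[a,b]$ is $n$-CM. Hence a density bounded away from zero on its interval gives $n$-CM for all large $n$. Theorem 1 answers the question with yes, and no lower bound, upper bound or regularity of the density is needed.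

We recall the words in the hypothesis. We write $|B|$ for Lebesgue measure and $kA=\{x_1+\dots+x_k: x_i\in A\}$. The law $F^{*k}$ is the law of the sum of $k$ independent variables with law $F$. By Lebesgue decomposition every law can be written $g\,dx+\sigma$, with $g\ge0$ integrable and $\sigma$ carried by a null set. The law is *singular* if $\int g=0$. *Absolutely continuous* means $\sigma=0$.

**Example (why $k$ appears).** Let $U=\sum_i\varepsilon_i2^{-i}$ with independent fair bits $\varepsilon_i$, so $U$ is uniform on $[0,1]$. Split it as $U=A+B$, where $A$ collects the odd $i$ and $B$ the even $i$; these are independent. The first $k$ bits of $A$ determine $A$ up to $\sum_{i>k}2^{1-2i}=\frac23 4^{-k}$, so the values of $A$ are covered by $2^k$ intervals of total length $\frac23 2^{-k}\to0$. The same works for $B$, with $\frac13$ in place of $\frac23$. So $A$ and $B$ have singular laws, and so does the half-half mixture $F$ of the two. But $F^{*2}=\frac14 \mathcal L(A)^{*2}+\frac12\mathcal L(U)+\frac14\mathcal L(B)^{*2}$, where $\mathcal L(\cdot)$ is the law of a variable, has the absolutely continuous piece $\frac12\mathcal L(U)$.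 So Theorem 1 applies with $k=2$.

Two companion theorems will be proved as well. The first makes $N$ explicit, with the right order.

**Theorem 2.** If $F$ has a density bounded by $M$ on an interval of length $1$ (so $M\ge1$), then $F$ is $n$-CM for every $n\ge 2000M$. Conversely, for every $M\ge1$ and every integer $1\le n<2M$ there is a distribution on $[0,1]$ with density $\le M$ that is not $n$-CM.

For an interval of length $\ell$, replace $M$ by $M\ell$: dividing the variables by $\ell$ does not change the mixing property, and it multiplies the density by $\ell$.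

**Theorem 3.** There is an atomless distribution on a bounded interval that is $n$-CM for no $n\ge1$.

So absolute continuity cannot be weakened to absence of atoms. (By Theorem 1, all convolution powers of the law in Theorem 3 are singular.)

## 2. Small $n$, and two obstructions

**$n=1$.** Only point masses are $1$-CM.

**$n=2$.** If $X_1+X_2=c$, then $X_2=c-X_1$ has the same law as $X_1$, so $F$ is symmetric about $c/2$. Conversely, a symmetric law is $2$-CM through $(X,c-X)$.

**The uniform law on $[0,1]$, $n=3$.** Let $X_1=U$ be uniform on $[0,1)$ and let $X_2$ be $U+\frac12$ reduced modulo $1$, again uniform. For $U<\frac12$ we have $X_1+X_2=2U+\frac12$, and for $U\ge\frac12$ we have $X_1+X_2=2U-\frac12$. In both cases the sum is conditionally uniform on $[\frac12,\frac32)$. Hence $X_3=\frac32-X_1-X_2$ is uniform on $(0,1]$, and the uniform law is $3$-CM. Independent blocks of sizes 2 and 3 make it $n$-CM for every $n\ge2$.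

**Obstruction by size.** Let $F$ live on $[0,\infty)$ with mean $\mu$. If $F$ is $n$-CM, then $X_1\le X_1+\dots+X_n=n\mu$ a.s., so $F((n\mu,\infty))=0$. For the density $2(1-x)$ on $[0,1]$, with mean $\frac13$, this rules out $n=1,2$.

**Obstruction by arithmetic.** Let $F$ put mass $\theta$ on $1$ and $1-\theta$ on $0$, with $\theta$ irrational. A constant sum of $n$ such variables would be an integer with expectation $n\theta$, which is irrational. So $F$ is $n$-CM for no $n$. The size obstruction disappears for large $n$; this one does not. The hypothesis of Theorem 1 is there to exclude it.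

**Remark (the hypothesis is sufficient, not necessary).** The law with weights $\frac14,\frac12,\frac14$ on $-1,0,1$ has only discrete convolution powers. It is $2$-CM via $(X,-X)$. It is also $3$-CM: take a uniformly random permutation of $(1,-1,0)$ with probability $\frac34$ and $(0,0,0)$ with probability $\frac14$; then $P(X_i=1)=\frac34\cdot\frac13=\frac14=P(X_i=-1)$. Independent blocks of sizes 2 and 3 give all $n\ge2$.

## 3. A fat Cantor set defeats decomposition into densities bounded below

The first thing to try is to cut $F$ into pieces to which the result of Puccetti, Wang and Wang applies. If $F=\sum_j\lambda_jG_j$ is a mixture of $n$-CM laws with a common mean, then $F$ is $n$-CM: choose $j$ with probability $\lambda_j$, then use the coupling for $G_j$.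

Now let $K\subset[0,1]$ be a nowhere dense compact set of positive measure and let $F$ have density $f=\mathbf 1_K/|K|$. Suppose $G_j$ is a component of weight $\lambda_j>0$ whose density is at least $c>0$ on a nondegenerate interval $I$. Then $f\ge\lambda_jc$ a.e. on $I$. But $I$ contains an open interval that misses $K$, and there $f=0$. So no component of any decomposition has a density bounded below on an interval. The method cannot even start.

We therefore do not construct the coupling. We show by duality that it exists.

## 4. Duality with a cost that vanishes on both sides of the mean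

Translating $F$ does not affect mixability, so from now on $F$ has mean $0$ and the constant sum must be $0$.

Suppose $F$ is not $n$-CM. A separation argument, given below, produces a continuous $\varphi_0$ on $[a,b]$ with
$$\int\varphi_0\,dF<\frac1n\sum_{i=1}^n\varphi_0(x_i)\qquad\text{for all }x\in[a,b]^n\text{ with }\sum_i x_i=0. \tag{1}$$
To reach a contradiction we must find points with sum $0$ and *average cost at most the mean cost* $s=\int\varphi_0\,dF$. Suppose for the moment that $\varphi_0\ge0$. The natural choice is to take all $x_i$ in a cheap set $A=\{\varphi_0\le ts\}$. For $t>1$ Markov's inequality says that $A$ has $F$-measure at least $1-1/t$. But then we only know that the average cost is at most $ts$, and the factor $t>1$ is fatal. For $t=1$ Markov's inequality says nothing about the measure of $A$.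

What helps is that the constraint $\sum x_i=0$ does not see affine functions: for affine $\ell$, both $\int\ell\,dF$ and $\frac1n\sum\ell(x_i)$ equal $\ell(0)$. So we may subtract an affine function from $\varphi_0$, and we choose it so that the new cost is nonnegative and *vanishes* at some $p<0$ and some $q>0$, or else at $0$. Then almost all of the $n$ points can sit at $p$ and $q$ for free. Only a bounded number $J$ of points is needed to correct the sum, at total cost at most $Jts$, and this is $\le ns$ as soon as $n\ge tJ$.

**Example.** On $[-1,1]$ take $\varphi_0=-x^2$. An affine $\ell\le\varphi_0$ has $\ell(\pm1)\le-1$, so $\ell(0)\le-1$. The choice $\ell=-1$ gives $\varphi=1-x^2$ with zeros at $\pm1$. For $\varphi_0=e^x$ the best minorant is $1+x$, and $\varphi=e^x-1-x$ vanishes at $0$. In the first case with $F$ uniform, $s=\frac23$. For odd $n\ge3$, taking $(n-1)/2$ points at each of $\pm1$ and one at $0$ costs $1\le\frac23n$.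

**Lemma 1.** Let $F$ have mean $0$ and $F([a,b])=1$ with $a<0<b$, and let $n\ge1$. Suppose that for all $p\in[a,0)$, $q\in(0,b]$ and every continuous $\varphi:[a,b]\to[0,\infty)$ with $\varphi(p)=\varphi(q)=0$, there is $x\in[a,b]^n$ with
$$\sum_i x_i=0,\qquad\sum_i\varphi(x_i)\le n\int\varphi\,dF. \tag{2}$$
Then $F$ is $n$-CM.

**Step 1: mixability as membership in a compact convex set.** This step turns the coupling problem into one about a set of measures on $[a,b]$. Let $\Gamma=\{x\in[a,b]^n:\sum x_i=0\}$; it is compact and contains $0$. For a Borel probability $\pi$ on $\Gamma$ let $\nu_\pi$ be the average of its $n$ one-dimensional marginals, so that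
$$\int\psi\,d\nu_\pi=\int_\Gamma\frac1n\sum_i\psi(x_i)\,d\pi(x)\qquad\text{for }\psi\in C([a,b]).$$
The integrand on the right is continuous on $\Gamma$, so $\pi\mapsto\nu_\pi$ is affine and weak* continuous. The probabilities on the compact metric space $\Gamma$ form a convex weak* compact set. Hence $\mathcal M=\{\nu_\pi\}$ is convex and weak* compact in $C([a,b])^*$.

If $F=\nu_\pi\in\mathcal M$, let $Y$ have law $\pi$ and apply to its coordinates an independent uniformly random permutation. The sum is still $0$, and each coordinate now has the average of the marginals of $Y$ as its law, which is $F$. So $F$ is $n$-CM.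

**Step 2: separation.** This step produces (1) when $F\notin\mathcal M$. The weak* continuous linear functionals on $C([a,b])^*$ are the evaluations at elements of $C([a,b])$. So Hahn–Banach, applied to the point $F$ and the weak* closed convex set $\mathcal M$, gives $\varphi_0\in C([a,b])$ with $\int\varphi_0\,dF<\int\varphi_0\,d\nu$ for all $\nu\in\mathcal M$. Taking $\pi=\delta_x$ for $x\in\Gamma$ gives (1).

**Step 3: the best affine minorant.** This step makes the cost nonnegative. Among affine $\ell\le\varphi_0$ on $[a,b]$ choose one that maximizes $\ell(0)$. To see that it exists: the constant $\min\varphi_0$ is admissible, and $\ell(0)\le\varphi_0(0)$. Write $\ell(x)=\ell(0)+\rho x$ and suppose $\ell(0)\ge c$. Then $\ell(b)\le\varphi_0(b)$ gives $\rho\le(\varphi_0(b)-c)/b$, and $\ell(a)\le\varphi_0(a)$ with $a<0$ gives $\rho\ge(\varphi_0(a)-c)/a$. So a maximizing sequence has bounded coefficients, and a limit of a subsequence is admissible because $\ell\le\varphi_0$ is a closed condition. Put $\varphi=\varphi_0-\ell\ge0$. As $\int\ell\,dF=\ell(0)=\frac1n\sum\ell(x_i)$ on $\Gamma$, inequality (1) also holds for $\varphi$.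

**Step 4: zeros on both sides.** We show that $\varphi$ has a zero in $[a,0]$ and one in $[0,b]$. If there is none in $[a,0]$, then by compactness and continuity there are $\varepsilon>0$ and $\delta\in(0,b)$ with $\varphi\ge\varepsilon$ on $[a,\delta]$. For small $\tau>0$ the affine function $\tau(1-x/\delta)$ is $\le\tau(1+|a|/\delta)\le\varepsilon$ on $[a,\delta]$ and $\le0$ on $[\delta,b]$, so it is $\le\varphi$ everywhere. Then $\ell+\tau(1-x/\delta)\le\varphi_0$ has value $\ell(0)+\tau$ at $0$, which contradicts maximality. The other side is symmetric, with $\tau(1+x/\delta)$.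

**Step 5: contradiction.** It remains to violate (1) for $\varphi$. If $\varphi(0)=0$, then $x=(0,\dots,0)\in\Gamma$ turns (1) into $\int\varphi\,dF<0$, which is impossible. Otherwise the zeros from Step 4 are at some $p<0<q$, and the hypothesis (2) contradicts (1) for $\varphi$. So $F\in\mathcal M$. $\square$

**Free points and a bounded remainder.** The criterion will be checked twice, both times as follows. Let $p<0<q$ in $[a,b]$, $d=q-p\le b-a$, and $n\ge J$. The numbers
$$w_r=-\bigl(rq+(n-J-r)p\bigr),\qquad r=0,\dots,n-J,$$
form an arithmetic progression of step $-d$ from $(n-J)|p|\ge0$ down to $-(n-J)q\le0$. Two consecutive terms enclose $0$ (or $n=J$ and the only term is $0$), so some $w=w_r$ has $|w|\le d/2\le(b-a)/2$. If $x_1,\dots,x_J\in[a,b]$ have sum $w$, complete them by $r$ copies of $q$ and $n-J-r$ copies of $p$. Since $\varphi(p)=\varphi(q)=0$, the resulting $x\in[a,b]^n$ satisfies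
$$\sum_{i\le n}x_i=0,\qquad\sum_{i\le n}\varphi(x_i)=\sum_{i\le J}\varphi(x_i). \tag{3}$$

The task is now this: *write every small $w$ exactly as a sum of $J$ cheap points, where $J$ does not depend on $\varphi$.*

## 5. Sumsets on the circle

Fix a cheap set $A=\{\varphi\le ts\}$. If $F$ has a density, then $A$ has large $F$-measure and so positive Lebesgue measure. By Steinhaus' theorem $A+A$ contains an interval. This does not suffice, because the length of that interval depends on $A$, hence on $\varphi$, while $J$ must not. For instance $A_m=\bigcup_{i=0}^{m-1}[\frac im,\frac im+\frac1{3m}]$ has measure $\frac13$ for every $m$, but $A_m+A_m=\bigcup_{i=0}^{2m-2}[\frac im,\frac im+\frac2{3m}]$ contains only intervals of length at most $\frac2{3m}$.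

The way out is to ask for less. Suppose $A$ contains $x_-<0<x_+$, and put $h=x_+-x_-$. In a sum of points of $A$, replacing one copy of $x_-$ by $x_+$ raises the sum by exactly $h$. So it is enough to hit the right residue class modulo $h$ and then adjust by multiples of $h$. On the circle $\mathbb R/h\mathbb Z$, of total measure $h$, the number of summands needed to cover everything depends only on the measure.

**Lemma 2 (Raikov, Macbeath).** For nonempty compact $C_1,\dots,C_j\subset\mathbb R/h\mathbb Z$ we have $|C_1+\dots+C_j|\ge\min(h,\sum_i|C_i|)$. In particular, if $\sum_i|C_i|\ge h$, then $C_1+\dots+C_j=\mathbb R/h\mathbb Z$.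

The proof discretizes and uses the Cauchy–Davenport theorem: for a prime $P$ and nonempty $S,T\subset\mathbb Z_P$, $|S+T|\ge\min(P,|S|+|T|-1)$, where $|\cdot|$ counts elements.

**Step 1: reduction.** We reduce to two sets on the unit circle. Rescaling gives $h=1$. If the case $j=2$ is known, then by induction $|C_1+\dots+C_j|\ge\min(1,|C_1+\dots+C_{j-1}|+|C_j|)\ge\min(1,\sum|C_i|)$. So let $j=2$, $h=1$.

**Step 2: discretization.** We compare $C_1+C_2$ with a sumset in $\mathbb Z_P$. For compact $C$ put $C^P=\{i\in\mathbb Z_P:C\cap[\frac iP,\frac{i+1}P)\ne\emptyset\}$. These arcs of length $\frac1P$ cover $C$, so $|C^P|\ge P|C|$. By Cauchy–Davenport,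
$$|C_1^P+C_2^P|\ge\min\bigl(P,\,P|C_1|+P|C_2|-1\bigr).$$
If $i\in C_\nu^P$, then $\frac iP=c-\vartheta$ with $c\in C_\nu$ and $0\le\vartheta<\frac1P$. Hence $\frac1P(C_1^P+C_2^P)+[0,\frac1P)$ lies in the $\frac2P$-neighbourhood of $C_1+C_2$. This set is a disjoint union of $|C_1^P+C_2^P|$ arcs of length $\frac1P$, so that neighbourhood has measure at least $\min(1,|C_1|+|C_2|-\frac1P)$.

**Step 3: limit.** We let the mesh go to $0$. As $P\to\infty$ the neighbourhoods shrink to $C_1+C_2$, because this set is compact, so their measures tend to $|C_1+C_2|$. This gives the inequality. For the last claim, a compact set of full measure has an open complement of measure $0$, which is empty. $\square$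

## 6. Proof of Theorem 1

Assume mean $0$. $F$ is not a point mass, since convolution powers of a point mass are point masses and hence singular. Let $a,b$ be the essential infimum and supremum of $F$, so $F([a,b])=1$. If $a\ge0$, then a nonnegative variable would have mean $0$ and be a.s. $0$; so $a<0$, and likewise $b>0$. Put $D=b-a$. Then $|x|\le D$ on $[a,b]$.

**Step 1: constants that depend only on $F$ and $k$.** These are fixed before $\varphi$ appears, so that $N$ will not depend on $\varphi$. Write $F^{*k}=g\,dx+\sigma$ with $\sigma$ carried by a null set $Z$ and $\int g>0$. For $K>0$ put $E=\{g\le K\}\setminus Z$. Then $F^{*k}(E)=\int_{\{g\le K\}}g\,dx$, which tends to $\int g>0$ as $K\to\infty$. So for some large $K$, now fixed,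
$$\alpha:=F^{*k}(E)>0,\qquad F^{*k}(B)=\int_Bg\,dx\le K|B|\quad\text{for Borel }B\subset E. \tag{4}$$
As $F$ has mean $0$ and is not a point mass, $F([a,0))>0$ and $F((0,b])>0$. So there is $\kappa>0$ with $F([a,-\kappa])>0$ and $F([\kappa,b])>0$. Let $\gamma=\min\{\alpha,F([a,-\kappa]),F([\kappa,b])\}\le1$ and
$$t=\frac{2k}\gamma,\quad\delta=\frac\alpha{2K},\quad j_1=\Big\lceil\frac{2kD}\delta\Big\rceil,\quad L=\Big\lceil\frac{(j_1k+1)D}\kappa\Big\rceil,\quad J=j_1k+L.$$
We show that $F$ is $n$-CM for all $n\ge tJ$. Since $t\ge2$, such $n$ are $\ge J$.

Now let $p,q,\varphi$ be as in Lemma 1, let $s=\int\varphi\,dF$, and let $A=\{x\in[a,b]:\varphi(x)\le ts\}$, which is compact.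

**Step 2: $A$ is large in three ways.** We need a cheap point well to the left, one well to the right, and a sumset of positive Lebesgue measure. Write $A^c=[a,b]\setminus A$. By Markov's inequality (or, if $s=0$, because $\varphi=0$ $F$-a.s.),
$$F(A^c)\le\frac1t=\frac\gamma{2k}<\gamma .$$
So $A$ meets $[a,-\kappa]$ and $[\kappa,b]$. Fix $x_-\le-\kappa$ and $x_+\ge\kappa$ in $A$ and put $h=x_+-x_-$, so $0<h\le D$. Moreover, if $k$ independent variables all lie in $A$, then their sum lies in $kA$. Hence, by Bernoulli's inequality,
$$F^{*k}(kA)\ge F(A)^k\ge\Bigl(1-\frac\gamma{2k}\Bigr)^k\ge1-\frac\gamma2 .$$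
So $F^{*k}(kA\cap E)\ge\alpha-\frac\gamma2\ge\frac\alpha2$, and (4) gives $|kA|\ge|kA\cap E|\ge\frac\alpha{2K}=\delta$.

This is the only place where nonsingularity is used. For the two-point law of Section 2 no such $\delta$ exists.

**Step 3: sums of cheap points hit every residue class modulo $h$.** We project to the circle and apply Lemma 2. The set $kA$ is compact and lies in $[ka,kb]$, an interval of length $kD\ge h$. This interval is covered by $\lfloor kD/h\rfloor+1\le2kD/h$ half-open intervals of length $h$. One of them contains a part of $kA$ of measure at least $\delta h/(2kD)$. The projection $\mathbb R\to\mathbb R/h\mathbb Z$ is injective and measure preserving on it. So the projection of $kA$, a compact set, has measure at least $\delta h/(2kD)\ge h/j_1$. By Lemma 2 with $j_1$ copies, every residue class modulo $h$ contains a sum of $j_1$ elements of $kA$, that is, a sum of $j_1k$ elements of $A$.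

**Step 4: every $w$ with $|w|\le D$ is a sum of $J$ elements of $A$.** We correct the residue to the exact value with copies of $x_-$ and $x_+$. By Step 3 choose a sum $y$ of $j_1k$ elements of $A$ with $y\equiv w-Lx_-\pmod h$, and let $l=(w-y-Lx_-)/h\in\mathbb Z$. Then
$$w=y+Lx_-+lh=y+(L-l)x_-+l\,x_+ .$$
We must check that $0\le l\le L$. Since $|y|\le j_1kD$, we have $|w-y|\le(j_1k+1)D\le L\kappa$. Therefore
$$lh=(w-y)-Lx_-\ge-L\kappa+L\kappa=0,\qquad(l-L)h=(w-y)-Lx_+\le L\kappa-L\kappa=0 .$$
So $w$ is a sum of $j_1k+L=J$ elements of $A$.

**Step 5: conclusion.** We count the cost. Let $n\ge tJ$ and take $w$ as before (3), so $|w|\le D/2$. By Step 4, $w=x_1+\dots+x_J$ with all $x_i\in A$. The completion in (3) has sum $0$ and cost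
$$\sum_{i\le n}\varphi(x_i)\le J\,ts\le ns=n\int\varphi\,dF .$$
This is (2), and Lemma 1 shows that $F$ is $n$-CM. For an absolutely continuous $F$, or one with a nonzero absolutely continuous part, take $k=1$. $\blacksquare$

## 7. Proof of Theorem 2: the order $M$

Suppose the density is at most $M$ on an interval of length $1$. The constants of Section 6 depend on $F$ through $\kappa$ and $\gamma$, not only on $M$. One point needs a new device. To force the set $\{\varphi\le ts\}$ to contain a positive point by Markov's inequality, we need $1/t<F((0,b])$, and this mass can be as small as $1/M$.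

**Example.** Let $M\ge2$ and $\eta=1/M$. Before centring, put density $M$ on $[0,c']$ with $c'=(1-\eta)/M$ and on $[1-\eta/M,1]$. The mean is $\frac{(1-\eta)c'}2+\eta\bigl(1-\frac\eta{2M}\bigr)$. It exceeds $\frac1M\bigl(1-\frac1{2M^2}\bigr)\ge\frac1M\bigl(1-\frac1M\bigr)=c'$, and it is less than $\frac1{2M}+\frac1M\le\frac34\le1-\frac1{M^2}=1-\frac\eta M$. So the mass to the right of the mean is exactly $\eta=1/M$.

With $t$ of order $M$ and $J$ of order $M$, the bound $n\ge tJ$ would be of order $M^2$. To get order $M$ we keep $t=16$ and choose the positive point differently: we allow it to be expensive, but bound its *cost per unit of length*. Far points are then dearer, but fewer of them are needed.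

### The upper bound

**Step 1: normalization.** We fix the quantities that measure the two sides. Assume mean $0$, and let $a,b$ be the essential infimum and supremum; $F$ has a density, so $a<0<b$, and $b-a\le1$. Mixability is invariant under reflection and $F(\{0\})=0$, so we may assume $\pi_-:=F((-\infty,0))\ge\frac12$. Put $\pi_+=1-\pi_->0$ and
$$e=\int z^+\,dF=\int z^-\,dF,\qquad m_1=\frac e{\pi_-},\qquad m_2=\frac e{\pi_+}.$$
From $\pi_+\le\frac12\le\pi_-\le1$ we get
$$e\le m_1\le2e,\qquad m_2\ge2e,\qquad m_2\ge m_1,\qquad e\ge\frac1{8M}. \tag{5}$$
For the last inequality, let $f$ be the density, $c=\frac1{2M}$ and $f_0=M\mathbf 1_{[-c,c]}$. Since $0\le f\le M$, the product $(|z|-c)(f-f_0)$ is nonnegative everywhere. As $\int f=\int f_0=1$, integrating gives $2e=\int|z|f\ge\int|z|f_0=\frac1{4M}$.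

Let $p,q,\varphi$ be as in Lemma 1, $s=\int\varphi\,dF$, and $A=\{x\in[a,b]:\varphi(x)\le16s\}$. This set is compact, and $F(A^c)\le\frac1{16}$ (as in Section 6, also if $s=0$).

**Step 2: a scale $m$ on the heavy side.** We choose an interval $[-m,0]$ that carries a fixed share of the mass. By continuity there is $m>0$ with $F([-m,0])=\pi_-/2\ge\frac14$. The density bound gives $Mm\ge\frac14$. Also $F((-\infty,-m])=\pi_-/2$, so $e\ge m\pi_-/2$. Thus
$$\frac1{4M}\le m\le2m_1. \tag{6}$$

**Step 3: a cheap negative point $-u$.** It plays the role of $x_-$. Markov's inequality gives $F((-\infty,-4m_1))\le e/(4m_1)=\pi_-/4$. So $F([-4m_1,-m])\ge\frac{\pi_-}2-\frac{\pi_-}4=\frac{\pi_-}4\ge\frac18>\frac1{16}$, and this interval meets $A$: there is $u\in[m,4m_1]$ with $-u\in A$.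

**Step 4: a positive point $v$ with low cost per unit of length.** It plays the role of $x_+$. Since $\int_{0<z<m_2/2}z\,dF\le\frac{m_2}2\pi_+=\frac e2$, we have $\int_{z\ge m_2/2}z\,dF\ge\frac e2$. Hence
$$\int_{z\ge m_2/2}\Bigl(\varphi(z)-\frac{2s}ez\Bigr)dF\le s-\frac{2s}e\cdot\frac e2=0 .$$
The domain has positive $F$-measure, so the integrand cannot be positive everywhere on its part in $[a,b]$: there is
$$v\in[m_2/2,b]\quad\text{with}\quad\varphi(v)\le\frac{2s}e\,v . \tag{7}$$

**Step 5: filling the circle.** We get all residues modulo $h=u+v$. Let $B=A\cap[-m,0]$, a compact set with $F(B)\ge\frac14-\frac1{16}=\frac3{16}$, so $|B|\ge\frac3{16M}$. As $-u,v\in[a,b]$, we have $h\le1$. As $v>0$, we have $h>u\ge m$, so the projection modulo $h$ is injective on $[-m,0]$, and the projection of $B$ has measure $|B|$. Let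
$$k_0=\Big\lceil\frac{16M}3\Big\rceil,\qquad\text{so}\qquad\frac{16M}3\le k_0\le\frac{16M}3+1\le7M .$$
Then $k_0|B|\ge1\ge h$, and by Lemma 2 every class modulo $h$ contains some $y\in k_0B\subset[-k_0m,0]$.

**Step 6: representing every $w$ with $|w|\le\frac12$.** As in Section 6, we fix the residue first and then the value. Let $L=8k_0$ and $J=9k_0$. Choose $y\in k_0B$ with $y\equiv w+Lu\pmod h$ and let $l=(w-y+Lu)/h\in\mathbb Z$. Then
$$w=y-Lu+lh=y-(L-l)u+l\,v . \tag{8}$$
We check $0\le l\le L$. First, since $-y\ge0$ and $u\ge m\ge\frac1{4M}$,
$$w-y+Lu\ge-\frac12+\frac L{4M}=-\frac12+\frac{2k_0}M\ge0 .$$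
Second, $lh\le Lh$ is equivalent to $w-y\le Lv$. By (5) and (6), $v\ge\frac{m_2}2\ge e\ge\frac1{8M}$ and $v\ge\frac{m_2}2\ge\frac{m_1}2\ge\frac m4$. Averaging these two bounds,
$$Lv\ge\frac L{16M}+\frac{Lm}8=\frac{k_0}{2M}+k_0m\ge\frac12+k_0m\ge w-y .$$
So $w$ is a sum of $J$ numbers in $[a,b]$: $k_0$ elements of $B$, $L-l$ copies of $-u$, and $l$ copies of $v$.

**Step 7: cost.** We bound the total cost of (8) by a multiple of $Ms$. The elements of $B$ and the copies of $-u$ lie in $A$, so they contribute at most $16s(k_0+L)=144k_0s$. For the copies of $v$, use $v\le h$, then $u\le4m_1$ and $m\le2m_1$: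
$$lv\le lh=w-y+Lu\le\frac12+k_0m+4Lm_1\le\frac12+2k_0m_1+32k_0m_1=\frac12+34k_0m_1 .$$
By (7), $m_1\le2e$, and $\frac1{2e}\le4M\le\frac34k_0$,
$$l\,\varphi(v)\le\frac{2s}e\,lv\le2s\Bigl(\frac1{2e}+68k_0\Bigr)\le2s\cdot68.75\,k_0\le138k_0s .$$
The total is at most $282k_0s\le282\cdot7\,Ms=1974Ms$.

**Step 8: conclusion.** Let $n\ge2000M$. Then $n\ge282k_0\ge9k_0=J$. Take $w$ as before (3); here $|w|\le\frac{b-a}2\le\frac12$. The completion in (3) of the representation (8) has sum $0$ and cost at most $1974Ms\le ns$. Lemma 1 shows that $F$ is $n$-CM.

### The lower bound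

**Step 9: a law blocked by size.** For each integer $1\le n<2M$ we give a law that is not $n$-CM. If $n=1$, the uniform law on $[0,1]$ serves, since only point masses are $1$-CM. If $n\ge2$, then $M>1$. For $0<\varepsilon<1$ let $F_\varepsilon$ have density $M$ on $[0,c]$ and $\varepsilon$ on $(c,1]$, where $c=\frac{1-\varepsilon}{M-\varepsilon}\in(0,1)$, so that $Mc+\varepsilon(1-c)=1$. The density is $\le M$. The mean is
$$\mu_\varepsilon=\frac{Mc^2}2+\frac{\varepsilon(1-c^2)}2\longrightarrow\frac1{2M}<\frac1n\qquad(\varepsilon\to0),$$
because $c\to\frac1M$. Fix $\varepsilon$ with $n\mu_\varepsilon<1$. If $F_\varepsilon$ were $n$-CM, then, the variables being nonnegative, $X_1\le\sum X_i=n\mu_\varepsilon<1$ a.s. But the density is positive on $[0,1]$, so $F_\varepsilon((n\mu_\varepsilon,1])>0$, a contradiction. $\blacksquare$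

## 8. Proof of Theorem 3: factorial digits

The two-point law of Section 2 failed because a constant integer cannot have an irrational mean. We build an atomless law whose *digits* are such two-point variables, in a number system where adding $n$ numbers eventually produces no carries. With base $i+1$ at place $i$, the base exceeds any fixed $n$ sooner or later.

**Step 1: the law.** We define $F$ and check that it is atomless. Let $\xi_1,\xi_2,\dots$ be i.i.d. with $P(\xi_i=1)=\theta=1-P(\xi_i=0)$, where $\theta\in(0,1)$ is irrational, and let $F$ be the law of $X=\sum_{i\ge1}\xi_i/(i+1)!$. For $j\ge i\ge1$ we have $(j+1)!\ge i!\,(i+1)^{j-i+1}$, so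
$$\sum_{j\ge i}\frac1{(j+1)!}\le\frac1{i!}\sum_{r\ge1}\frac1{(i+1)^r}=\frac1{i!}\cdot\frac1i . \tag{9}$$
In particular $X$ is bounded, and (9) with $i+1$ in place of $i$ gives
$$\sum_{j>i}\frac1{(j+1)!}\le\frac1{(i+1)!\,(i+1)}<\frac1{(i+1)!}.$$
If two digit sequences first differ at place $i$, the one with digit $1$ there therefore gives the larger sum. So the map from digit sequences to $X$ is injective. It is a continuous injection of the compact space $\{0,1\}^{\mathbb N}$, hence a homeomorphism onto its image, and the digits are measurable functions of $X$. Each value of $X$ comes from one digit sequence, and a single sequence has probability $0$. So $F$ is atomless.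

**Step 2: the tails of the sum are constant.** We show that a constant sum forces constant digit sums far out. Suppose $X^{(1)},\dots,X^{(n)}$ have law $F$ and a.s. constant sum $S$. Let $s_i\in\{0,\dots,n\}$ be the sum of their $i$-th digits, so $S=\sum_is_i/(i+1)!$. For $i>n$ put $T_i=\sum_{j\ge i}s_j/(j+1)!$. Then
$$i!\,(S-T_i)=\sum_{j<i}s_j\frac{i!}{(j+1)!}$$
is an integer, because $j+1\le i$ in every term. By (9), $0\le i!\,T_i\le\frac ni<1$. So $i!\,T_i$ is the fractional part of the constant $i!\,S$. Hence $T_i$ is a.s. constant for every $i>n$.

**Step 3: contradiction.** We recover the digit sums from the tails. For $i>n$, $s_i=(i+1)!\,(T_i-T_{i+1})$ is a.s. constant, and it is an integer. But $\mathbb E\,s_i=n\theta$, since each $i$-th digit equals $1$ with probability $\theta$, whatever the dependence between the variables. As $n\theta$ is irrational, this is impossible. So $F$ is $n$-CM for no $n\ge1$. $\blacksquare$
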